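# Eigenvalues and angles identify almost every graph

## 1. Two small computations: a star and a path

All graphs in these notes are finite, simple and undirected. A graph $G$ on the vertex set $V(G)=\{1,\dots,n\}$ has a symmetric adjacency matrix $A$ with entries in $\{0,1\}$ and zero diagonal.

Start with two graphs on five vertices: the star $K_{1,4}$, and the disjoint union $C_4\sqcup K_1$ of a 4-cycle and an isolated vertex. The star has eigenvalues $2,0,0,0,-2$: the vector with $2$ at the center and $1$ at each leaf is multiplied by $2$, changing the sign at the center gives $-2$, and vectors that vanish at the center with leaf sum $0$ are killed. The 4-cycle has eigenvalues $2,0,0,-2$, and the isolated vertex adds a $0$. So the spectra agree, and eigenvalues alone do not tell the two graphs apart.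

Now ask for slightly more. Let $P_2,P_0,P_{-2}$ be the orthogonal projections onto the eigenspaces, and for each vertex $x$ record how long the projections of the basis vector $e_x$ are. Since $P$ is an orthogonal projection, $\|Pe_x\|^2=P(x,x)$. In the star, the triple $(P_2(x,x),P_0(x,x),P_{-2}(x,x))$ is $(\tfrac12,0,\tfrac12)$ at the center and $(\tfrac18,\tfrac34,\tfrac18)$ at a leaf. In $C_4\sqcup K_1$ it is $(\tfrac14,\tfrac12,\tfrac14)$ on the cycle and $(0,1,0)$ at the isolated vertex. These lists differ, so the lengths separate the two graphs.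

In general let $\mu_1>\dots>\mu_m$ be the distinct eigenvalues of $A$ and let $P_i$ be the orthogonal projection onto the eigenspace of $\mu_i$, so $A=\sum_i\mu_iP_i$ and $\sum_iP_i=I$. The number $P_i(x,x)=\|P_ie_x\|^2$ encodes the angle between $e_x$ and the $i$-th eigenspace. Write $P_*(x,x)=(P_1(x,x),\dots,P_m(x,x))$ for the angle sequence of $x$.

**Definition (the invariant EA).** Let $\operatorname{Spec}G$ be the multiset of eigenvalues of $A$, and put
$$\mathrm{EA}(G)=\Big(\operatorname{Spec}G,\ \{\!\{P_*(x,x)\}\!\}_{x\in V(G)}\Big).$$
The second entry is a multiset: we know which angle sequences occur and how often, but not at which vertex. A graph $G$ is *identified* by $\mathrm{EA}$ if every graph $H$ with $\mathrm{EA}(H)=\mathrm{EA}(G)$ is isomorphic to $G$.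

Since $(A^k)(x,x)=\sum_i\mu_i^kP_i(x,x)$, the angle sequence of $x$ knows the number of closed walks of each length at $x$. In particular, with $k=2$,
$$\deg_G(x)=\sum_i\mu_i^2P_i(x,x). \tag{1}$$

The second computation is the path with edges $12,23,34$, and we return to it several times. Let $g=\frac{1+\sqrt5}2$, so $g^2=g+1$. The characteristic polynomial is $t^4-3t^2+1=(t^2-t-1)(t^2+t-1)$, with roots $g>1/g>-1/g>-g$ and eigenvectors
$$(1,g,g,1),\quad(1,\tfrac1g,-\tfrac1g,-1),\quad(1,-\tfrac1g,-\tfrac1g,1),\quad(1,-g,g,-1).$$
Normalizing, with $a=\frac{5-\sqrt5}{20}$ and $b=\frac{5+\sqrt5}{20}$, the end vertices $1,4$ have angle sequence $(a,b,b,a)$ and the inner vertices $2,3$ have $(b,a,a,b)$.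

Is the path identified? By (1), a graph with the same $\mathrm{EA}$ has degrees $1,2,2,1$, hence three edges. A cycle using at most three edges on four vertices would be a triangle and leave a vertex of degree $0$. So the graph is a tree with maximum degree $2$, that is, a path. It is identified. But if we attach the sequences to the vertices, saying "vertex $1$ has $(a,b,b,a)$, vertex $2$ has $(b,a,a,b)$", and so on, there are two different adjacency matrices with these data: the path $1,2,3,4$ and the path $1,3,2,4$, because $2$ and $3$ have equal sequences.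

The two matrices show what the angles leave open. Every eigenvalue here is simple, so each $P_\mu$ has rank one and $P_\mu(1,2)=\pm\sqrt{P_\mu(1,1)P_\mu(2,2)}=\pm\sqrt{ab}=\pm\frac{\sqrt5}{10}$. The angles give the absolute value but not the sign. In the path $1,2,3,4$ the signs at the entry $(1,2)$, for $\mu=g,\frac1g,-\frac1g,-g$, are $+,+,-,-$, and
$$A(1,2)=\tfrac{\sqrt5}{10}\big(g+\tfrac1g+\tfrac1g+g\big)=\tfrac{\sqrt5}{10}\cdot2\sqrt5=1.$$
In the path $1,3,2,4$ the entry $(1,2)$ of the projections is the old entry $(1,3)$, with signs $+,-,-,+$, and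
$$A'(1,2)=\tfrac{\sqrt5}{10}\big(g-\tfrac1g+\tfrac1g-g\big)=0.$$
The quotient of the two sign patterns is $+,-,+,-$. It is constant on the roots $g,-\frac1g$ of $t^2-t-1$, constant on the roots $\frac1g,-g$ of $t^2+t-1$, and different on the two factors.

So the missing information is a collection of signs. Does it matter for a typical graph? *Almost all graphs* have a property if a random graph $G\sim\mathcal G(n,1/2)$, uniform among labeled graphs on $n$ vertices, has it with probability tending to $1$ as $n\to\infty$. The question, which comes from V. Arvind, Frank Fuhlbrück, Johannes Köbler, Oleg Verbitsky, "On a Hierarchy of Spectral Invariants for Graphs", arXiv:2310.04391 (2023), is whether almost all graphs are identified by $\mathrm{EA}$: by the eigenvalues and the angles between the standard basis vectors and their projections, but not the angles between the projections themselves.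

## 2. The theorems

The answer is yes.

**Theorem 1.** Let $G\sim\mathcal G(n,1/2)$ with adjacency matrix $A$. With probability $\to1$ the following holds: every graph $H$ on $V(G)$ with adjacency matrix $A'$, $\operatorname{Spec}H=\operatorname{Spec}G$ and $P'_*(x,x)=P_*(x,x)$ for all vertices $x$ satisfies $A'=A$.

Here $P'_i$ are the spectral projections of $A'$. If $\mathrm{EA}(H)=\mathrm{EA}(G)$, then the two multisets of angle sequences agree, so we may relabel $H$ on $V(G)$ so that $P'_*(x,x)=P_*(x,x)$ for all $x$. Hence Theorem 1 implies that almost all graphs are identified by $\mathrm{EA}$. The path of Section 1 shows that the conclusion of Theorem 1 asks for more than identification.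

**Theorem 2.**

1. The failure probability in Theorem 1 is $O(\log\log n/\sqrt{\log n})$. On the other hand, at least a fraction $2^{136-16n}$ of labeled graphs ($n\ge16$) is *not* identified by $\mathrm{EA}$.
2. With probability $\to1$ the sequences $P_*(x,x)$, $x\in V(G)$, are pairwise distinct. So if $\mathrm{EA}(H)=\mathrm{EA}(G)$, the isomorphism $G\to H$ is unique and is read off from the angle sequences.
3. With probability $\to1$, the signed graphs (symmetric $A'$ with zero diagonal and entries in $\{0,\pm1\}$) having the same spectrum and the same labeled sequences $P_*(x,x)$ as $G$ are exactly the matrices $A'=SAS$ with $S$ a diagonal $\pm1$ matrix.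
4. $G$ is identified by $\mathrm{EA}$ if its characteristic polynomial is irreducible over $\mathbb Q$. It is also identified if all the Hensel factors $\Phi_\pi$ defined in Section 4 are irreducible over $\mathbb Q_2$.

Throughout, $\varphi(t)=\det(tI-A)$, and $\dot\varphi$ is its derivative; primes are reserved for objects belonging to $A'$.

## 3. Rank-one projections and the sign ambiguity

The sensible first attempt is to control the signs by Galois theory. Let $A'$ be a symmetric integer matrix with $\operatorname{Spec}A'=\operatorname{Spec}A$ and $P'_*(x,x)=P_*(x,x)$ for all $x$. Put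
$$g_{xy}(t)=\operatorname{adj}(tI-A)_{xy},\qquad g'_{xy}(t)=\operatorname{adj}(tI-A')_{xy},$$
both in $\mathbb Z[t]$. Both matrices have characteristic polynomial $\varphi$.

From $\operatorname{adj}(tI-A)=\varphi(t)(tI-A)^{-1}=\varphi(t)\sum_\nu P_\nu/(t-\nu)$, the sum being over the distinct eigenvalues, evaluation at a simple eigenvalue $\mu$ kills every term except $\nu=\mu$ and gives
$$g_{xy}(\mu)=\dot\varphi(\mu)\,P_\mu(x,y),\qquad g'_{xy}(\mu)=\dot\varphi(\mu)\,P'_\mu(x,y). \tag{2}$$
A rank-one projection has the form $P_\mu(x,y)=c_xc_y$, so $P_\mu(x,y)^2=P_\mu(x,x)P_\mu(y,y)$. Therefore, for simple $\mu$,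
$$g'_{xy}(\mu)^2=\dot\varphi(\mu)^2P'_\mu(x,x)P'_\mu(y,y)=\dot\varphi(\mu)^2P_\mu(x,x)P_\mu(y,y)=g_{xy}(\mu)^2. \tag{3}$$

**Proof of the first half of Theorem 2(4).** Suppose $\varphi$ is irreducible over $\mathbb Q$. Then all eigenvalues are simple, and by (3) the polynomial $(g'_{xy}-g_{xy})(g'_{xy}+g_{xy})$ vanishes at all roots of $\varphi$. So $\varphi$ divides the product, hence one of the factors: $g'_{xy}\equiv\varepsilon g_{xy}\pmod\varphi$ with one sign $\varepsilon=\varepsilon(x,y)$ for all eigenvalues at once. By (2),
$$A'(x,y)=\sum_\mu\mu\,\frac{g'_{xy}(\mu)}{\dot\varphi(\mu)}=\varepsilon\sum_\mu\mu\,\frac{g_{xy}(\mu)}{\dot\varphi(\mu)}=\varepsilon A(x,y).$$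
If $A'$ is the adjacency matrix of a graph, both entries lie in $\{0,1\}$, so they are equal. Thus $A'=A$. A graph $H$ with $\mathrm{EA}(H)=\mathrm{EA}(G)$ can be relabeled to have such an $A'$, so $G$ is identified. $\square$

To finish Theorem 1 this way we would have to prove that $\varphi$ is irreducible over $\mathbb Q$ with high probability, and nothing above helps with that. When $\varphi$ factors, the argument gives one sign for each irreducible factor, and the path of Section 1 shows that these signs can really be different: there $\varphi=(t^2-t-1)(t^2+t-1)$, the sign is $+$ on one factor and $-$ on the other, and $A'\ne A$.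

Nor can one get irreducibility by reducing modulo 2. A bar will denote reduction mod 2. For the path, $\bar\varphi=(t^2+t+1)^2$, and this is no accident: Lemma 4 below says that every irreducible $\pi\ne t$ divides $\bar\varphi$ with even multiplicity. So $\bar\varphi$ is never irreducible for $n\ge2$, and over the 2-adic field $\mathbb Q_2$ the polynomial $\varphi$ has at least as many factors as $\bar\varphi$ has distinct prime divisors. Each factor brings its own sign.

What rescues the prime 2 is that $+1\equiv-1\pmod2$. A 0/1 matrix is determined by its reduction mod 2, and modulo 2 the signs cannot be seen at all, provided that each sign multiplies a 2-adic *integer*. That proviso has content: for $C_4$ the projection $P_2=\frac14J$ is not 2-integral. Single projections will not do. The sum of the projections over all roots of one Hensel factor, however, is 2-integral.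

## 4. Hensel factors: signs vanish modulo 2

Recall the facts we use about the ring $\mathbb Z_2$ of 2-adic integers, with fraction field $\mathbb Q_2$ and residue field $\mathbb F_2$. *Hensel's lemma*: if $f\in\mathbb Z_2[t]$ is monic and $\bar f=uv$ with $u,v$ monic and coprime, then $f$ is a product of monic lifts of $u$ and $v$. *Gauss's lemma*: a monic polynomial in $\mathbb Z_2[t]$ that is reducible over $\mathbb Q_2$ is a product of two monic nonconstant polynomials in $\mathbb Z_2[t]$. Moreover, if $f,h\in\mathbb Z_2[t]$ are monic and coprime mod 2, they generate the unit ideal: $\mathbb Z_2[t]/(f,h)$ is a finitely generated $\mathbb Z_2$-module which is zero mod 2, hence zero by Nakayama.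

**Definition (Hensel factors).** For an irreducible $\pi\in\mathbb F_2[t]$ dividing $\bar\varphi$ let $m_\pi$ be its multiplicity. By Hensel's lemma
$$\varphi=\prod_{\pi\mid\bar\varphi}\Phi_\pi,\qquad\Phi_\pi\in\mathbb Z_2[t]\text{ monic},\quad\Phi_\pi\equiv\pi^{m_\pi}\pmod 2.$$
Since the factors generate unit ideals pairwise, the Chinese remainder theorem gives $e_\pi\in\mathbb Z_2[t]$ with $e_\pi\equiv1\bmod\Phi_\pi$ and $e_\pi\equiv0\bmod\varphi/\Phi_\pi$. Put $E_\pi=e_\pi(A)\in M_n(\mathbb Z_2)$.

For example, the triangle has $\varphi=(t-2)(t+1)^2$, so $\Phi_t=t-2$ and $\Phi_{t+1}=(t+1)^2$. One may take $e_t=(t+1)^2/9$, and then $E_t=(A+I)^2/9=J^2/9=J/3$, which is integral because $3$ is a 2-adic unit.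

Let $V_\pi=\ker\pi(\bar A)^{m_\pi}\subset\mathbb F_2^n$ be the $\pi$-primary component of $\bar A$, so $\dim V_\pi=m_\pi\deg\pi$. The matrix $E_\pi$ is symmetric, as a polynomial in $A$. By Cayley–Hamilton $\varphi(A)=0$, so $\bar E_\pi$ is the projection onto $V_\pi$ along the other primary components, and $\sum_\pi E_\pi=I$ because $\sum_\pi e_\pi\equiv1\bmod\varphi$. In the triangle, $\bar E_t=J$ projects onto $V_t=\operatorname{span}(1,1,1)$.

As before, $A'$ is a symmetric integer matrix with the same spectrum and the same labeled angle sequences as $A$. Put $E'_\pi=e_\pi(A')$.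

**Lemma 1.** If $\Phi_\pi$ is irreducible over $\mathbb Q_2$, then $E'_\pi\equiv E_\pi$ and $A'E'_\pi\equiv AE_\pi\pmod2$.

**Proof.** The purpose is to run the argument of Section 3 over $\mathbb Q_2$. Let $K\subset\mathbb R$ be the splitting field of $\varphi$ over $\mathbb Q$. The entries of the $P_i$ and $P'_i$ lie in $K$, because $P_i=\prod_{j\ne i}(A-\mu_jI)/(\mu_i-\mu_j)$. Embed $K$ in an algebraic closure $\overline{\mathbb Q}_2$, and regard eigenvalues and entries of projections as elements of $\overline{\mathbb Q}_2$; all identities between them survive.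

The roots of $\Phi_\pi$ are distinct, since $\Phi_\pi$ is irreducible in characteristic $0$. They are not roots of $\varphi/\Phi_\pi$, since the two polynomials generate the unit ideal. So they are simple eigenvalues of $A$ and $A'$, and (3) holds at each of them. Hence $\Phi_\pi$ divides $(g'_{xy}-g_{xy})(g'_{xy}+g_{xy})$ in $\mathbb Q_2[t]$, and by irreducibility $g'_{xy}\equiv\varepsilon g_{xy}\bmod\Phi_\pi$ with a sign $\varepsilon=\varepsilon_\pi(x,y)$.

For every polynomial $p$ over $\overline{\mathbb Q}_2$ we have $p(A)=\sum_\mu p(\mu)P_\mu$. Apply this with $p=t^ke_\pi$. The value $e_\pi(\mu)$ is $1$ at the roots of $\Phi_\pi$ and $0$ at the other eigenvalues, so by (2)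
$$(A^kE_\pi)(x,y)=\sum_{\mu:\,\Phi_\pi(\mu)=0}\mu^k\,\frac{g_{xy}(\mu)}{\dot\varphi(\mu)}, \tag{4}$$
and likewise for $A'$ with $g'_{xy}$. Therefore $(A'^kE'_\pi)(x,y)=\varepsilon\,(A^kE_\pi)(x,y)$. Both sides are in $\mathbb Z_2$, so they are congruent mod 2 whichever sign $\varepsilon$ is. Take $k=0$ and $k=1$. $\square$

**Proof of the second half of Theorem 2(4).** If all $\Phi_\pi$ are irreducible over $\mathbb Q_2$, sum Lemma 1 over $\pi$. Since $\sum_\pi E_\pi=\sum_\pi E'_\pi=I$, we get $A'\equiv A\pmod2$. If $A'$ is the adjacency matrix of a graph, $A'=A$. $\square$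

For the path, $\Phi_{t^2+t+1}=\varphi$ is reducible, and the conclusion indeed fails. For a random graph we shall show that $\Phi_\pi$ is irreducible for all $\pi$ of degree larger than a constant $D$. Our estimates say nothing for small degrees, so we need to know what remains when only the large degrees are under control.

**Lemma 2.** Let $D\ge1$ be such that $\Phi_\pi$ is irreducible over $\mathbb Q_2$ for all $\pi\mid\bar\varphi$ of degree $>D$. Put $M=\bigoplus_{\deg\pi\le D}V_\pi$, $b=\dim M$, and $N=\bar A'-\bar A$. Then $\operatorname{rank}N\le b$, and all rows of $N$ lie in the $\bar A$-invariant subspace $M$.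

**Proof.** Let $\bar F=\sum_{\deg\pi>D}\bar E_\pi$, and $\bar F'$ the same for $A'$. Lemma 1 gives $\bar F'=\bar F$ and $\bar A'\bar F=\bar A'\bar F'=\bar A\bar F$, so $N\bar F=0$ and $N=N(I-\bar F)$. Both $N$ and $\bar F$ are symmetric, so transposing gives $N=(I-\bar F)N$. Here $I-\bar F$ is the projection onto $M$. So all columns of $N$ lie in $M$, and by symmetry so do all rows. $\square$

In the path example $A'$ is the path $1,3,2,4$, and $N$ is the adjacency matrix of the 4-cycle with edges $12,13,24,34$, of rank $2$.

There is one more constraint on $N$, from the degrees. If $A'$ is an adjacency matrix, then $A'=A$ if and only if $N=0$. By (1) the graphs have the same degree at every $x$, so $\sum_y(A'(x,y)-A(x,y))=0$. If $N_{xy}=1$ then $A'(x,y)=1-A(x,y)$ and the summand is $1-2A(x,y)=\pm1$; otherwise it is $0$. Hence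
$$\sum_{y:\,N_{xy}=1}\big(1-2A(x,y)\big)=0\qquad\text{for all }x. \tag{5}$$
In the example, row 1 of $N$ has ones at $2$ and $3$, and the sum is $-1+1=0$.

The rest of the proof is probabilistic: large-degree Hensel factors are irreducible (Sections 5 to 7), and a nonzero $N$ of bounded rank is incompatible with (5) (Section 8).

## 5. Alternating matrices and isotropic invariant subspaces

On $\mathbb F_2^n$ put $u\cdot v=\sum_xu_xv_x$. Let $\circ$ be the coordinatewise product and $\mathbf 1$ the all-ones vector. For a subspace $U$, $\dim U^\perp=n-\dim U$ and $U^{\perp\perp}=U$. The *weight* of a vector is the size of its support.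

**Definition.** A subspace $U$ is *isotropic* if $u\cdot u'=0$ for all $u,u'\in U$, that is, $U\subset U^\perp$; then $\dim U\le n/2$. A matrix over $\mathbb F_2$ is *alternating* if it is symmetric with zero diagonal.

For $G\sim\mathcal G(n,1/2)$ the matrix $\bar A$ is a uniformly random alternating matrix. It is self-adjoint, and $u\cdot\bar Au=0$ for all $u$, because $u\cdot\bar Au=2\sum_{x<y}\bar A_{xy}u_xu_y$. Also $V_\pi\perp V_{\pi'}$ for $\pi\ne\pi'$: the operator $\pi(\bar A)^{m_\pi}$ is invertible on $V_{\pi'}$, so for $u\in V_\pi$ and $u'=\pi(\bar A)^{m_\pi}u''$ with $u''\in V_{\pi'}$ we get $u\cdot u'=\pi(\bar A)^{m_\pi}u\cdot u''=0$. Since $\mathbb F_2^n=\bigoplus V_\pi$, the form is nondegenerate on each $V_\pi$. For $\pi$ of degree $\ell$ put $q=2^\ell$.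

In the path example, with $\pi=t^2+t+1$, the matrix $\pi(\bar A)=I+\bar A+\bar A^2$ has rows $0110,1111,1111,0110$, so $W=\ker\pi(\bar A)=\operatorname{span}\{(1,0,0,1),(0,1,1,0)\}$. It is $\bar A$-invariant and isotropic, of dimension $2=\frac12\dim V_\pi$. The next two lemmas say that such subspaces always exist.

**Lemma 3.** Let $X$ be a finite-dimensional $\mathbb F_2$-space with a symmetric bilinear form and $T$ a self-adjoint operator on $X$ with $u\cdot Tu=0$ for all $u$. Let $\pi\ne t$ be irreducible with $\pi(T)=0$ on $X$. Then $\mathbb F_2[T]u$ is isotropic for every $u\in X$.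

**Proof.** Since $T^iu\cdot T^ju=u\cdot T^{i+j}u$, we need $u\cdot T^ju=0$ for all $j\ge0$. In the finite field $\mathbb F_2[t]/\pi$ the class of $t$ is nonzero, and every element is a square. So $t^{j-1}$ is a square there (also for $j=0$), that is, $t^j\equiv t\,p(t)^2\bmod\pi$ for some polynomial $p$. Then $u\cdot T^ju=p(T)u\cdot T\,p(T)u=0$. $\square$

**Lemma 4.** If $\pi\ne t$ has degree $\ell$, then $m_\pi=2s$ is even, and $V_\pi$ contains an isotropic $\bar A$-invariant $U$ of dimension $s\ell$. For $\pi=t$ there is an isotropic invariant $U\subset V_t$ with $\dim U\ge(m_t-1)/2$.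

**Proof.** Let $U\subset V_\pi$ be a maximal isotropic invariant subspace. The space $U^\perp\cap V_\pi$ is invariant and contains $U$, so $X=(U^\perp\cap V_\pi)/U$ carries an induced symmetric form and an induced self-adjoint $T$ with $u\cdot Tu=0$. An isotropic $T$-invariant subspace of $X$ has an isotropic invariant preimage, so by maximality $X$ has no nonzero isotropic invariant subspace.

Let $\pi\ne t$ and suppose $X\ne0$. A power of $\pi(T)$ is zero on $X$, so $\ker\pi(T)\ne0$. Take $0\ne u\in\ker\pi(T)$. Lemma 3, applied to the space $\ker\pi(T)$, says that $\mathbb F_2[T]u$ is isotropic, a contradiction. So $X=0$, that is, $U^\perp\cap V_\pi=U$, and by nondegeneracy $\dim U=\frac12\dim V_\pi=\frac12m_\pi\ell$. The characteristic polynomial of $\bar A|_U$ is a power $\pi^s$, so $\dim U=s\ell$ and $m_\pi=2s$.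

Let $\pi=t$, so $T$ is nilpotent. The map $u\mapsto u\cdot u$ is linear over $\mathbb F_2$. If $\dim\ker T\ge2$, it has a nonzero zero $u\in\ker T$, which spans an isotropic invariant line, a contradiction. So $X=0$ or $T$ is a single nilpotent Jordan block. If $T\ne0$, then $\ker T$ is spanned by some $u=Tz$, and $u\cdot u=Tz\cdot u=z\cdot Tu=0$, again a contradiction. So $T=0$ and $\dim X\le1$. By nondegeneracy of the form on $V_t$, $\dim X=m_t-2\dim U$, whence the claim. $\square$

For the path on three vertices, $\varphi=t^3-2t$, $\bar\varphi=t^3$, and $U=\operatorname{span}(1,0,1)$ has dimension $1=(3-1)/2$.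

The next lemma does the counting. Its point is that the number of isotropic $k$-tuples and the probability that $\bar A$ acts on a given $k$-tuple in a prescribed way nearly cancel.

**Lemma 5.** Let $e_k=nk-k(k+1)/2$.

(a) For linearly independent $u_1,\dots,u_k\in\mathbb F_2^n$ and any $y_1,\dots,y_k$: $\Pr(\bar Au_i=y_i\ \forall i)\le2^{-e_k}$.

(b) For $k\le n/2$ the number of linearly independent $k$-tuples spanning an isotropic subspace is at most $2\cdot2^{e_k}$. With prescribed $u_1=w\ne\mathbf 1$ it is at most $2\cdot2^{e_k-(n-1)}$.

(c) For a conjugation-closed $\mathcal T\subset M_k(\mathbb F_2)$, the expected number of isotropic $\bar A$-invariant $U$ with $\dim U=k$ and $\bar A|_U$ of type in $\mathcal T$ (its matrix in a basis lies in $\mathcal T$) is at most $2|\mathcal T|/|GL_k(\mathbb F_2)|$.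

(d) For irreducible $\pi$ of degree $\ell$, the expected number of isotropic invariant $U$ on which $\bar A$ has characteristic polynomial $\pi^s$ is at most $8q^{-s}$. For $s=1$ it is at most $2/(q-1)$.

**Proof of (a).** The map $X\mapsto(Xu_1,\dots,Xu_k)$ on alternating matrices is linear. Its kernel consists of the alternating forms on $\mathbb F_2^n/\operatorname{span}(u_i)$ and has dimension $\binom{n-k}2$. So each attained value has probability $2^{-\binom n2+\binom{n-k}2}=2^{-e_k}$.

**Proof of (b).** Let $U_i=\operatorname{span}(u_1,\dots,u_i)$. Since $u\cdot u=u\cdot\mathbf 1$, isotropy forces $u_{i+1}\in U_i^\perp\cap\mathbf 1^\perp$. This leaves at most $2^{n-1-i}$ choices if $\mathbf 1\notin U_i$ and at most $2^{n-i}$ otherwise. Tuples with $\mathbf 1\notin U_{k-1}$ therefore number at most $\prod_{i=0}^{k-1}2^{n-1-i}=2^{e_k}$.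

For the other tuples, let $j\le k-1$ be the index with $\mathbf 1\in U_j\setminus U_{j-1}$. Then $u_j\in\mathbf 1+U_{j-1}$ has at most $2^{j-1}$ choices in place of the factor $2^{n-j}$, and the $k-j$ later steps gain a factor at most $2$ each. So there are at most $2^{e_k}\cdot2^{(j-1)-(n-j)+(k-j)}=2^{e_k}2^{k+j-1-n}$ such tuples. Summing over $1\le j\le k-1$ gives at most $2^{e_k}2^{2k-1-n}\le2^{e_k}$, since $k\le n/2$. The total is at most $2\cdot2^{e_k}$. If $u_1=w\ne\mathbf 1$ is prescribed, the same count applies without the factor $2^{n-1}$ of the first step, and only $j\ge2$ occurs.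

**Proof of (c).** Isotropic $U$ have $k\le n/2$. Sum (a) over all bases $(u_i)$ of isotropic subspaces of dimension $k$ and all $\tau\in\mathcal T$, with the requirement $\bar Au_i=\sum_j\tau_{ji}u_j$. By (b) the sum is at most $2\cdot2^{e_k}\cdot|\mathcal T|\cdot2^{-e_k}=2|\mathcal T|$. Each $U$ to be counted is counted once for each of its $|GL_k(\mathbb F_2)|$ bases.

**Proof of (d).** We count the set $\mathcal T$ of matrices in $M_{s\ell}(\mathbb F_2)$ with characteristic polynomial $\pi^s$. By the Jordan–Chevalley decomposition each is uniquely $Z+Y$ with commuting $Z$ semisimple and $Y$ nilpotent. Then $Z$ has characteristic polynomial $\pi^s$ and, being semisimple, minimal polynomial $\pi$; conversely all such sums have characteristic polynomial $\pi^s$. The matrix $Z$ makes $\mathbb F_2^{s\ell}$ a vector space of dimension $s$ over $\mathbb F_2[t]/\pi=\mathbb F_q$. So all such $Z$ are conjugate, the centralizer of $Z$ is isomorphic to $M_s(\mathbb F_q)$, and there are $|GL_{s\ell}(\mathbb F_2)|/|GL_s(\mathbb F_q)|$ of them.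

The number $\nu_s$ of nilpotent matrices in $M_s(\mathbb F_q)$ is $q^{s^2-s}$ (Fine–Herstein, *Illinois J. Math.* 2 (1958)). Here is a short derivation. By Fitting's lemma each matrix splits $\mathbb F_q^s$ uniquely as $V_0\oplus V_1$, nilpotent on $V_0$ and invertible on $V_1$. There are $|GL_s|/(|GL_r||GL_{s-r}|)$ such pairs $(V_0,V_1)$ with $\dim V_0=r$, all groups being over $\mathbb F_q$. So $q^{s^2}=\sum_{r=0}^s\frac{|GL_s|}{|GL_r||GL_{s-r}|}\,\nu_r\,|GL_{s-r}|$, that is,
$$\sum_{r=0}^s\frac{\nu_r}{|GL_r|}=\frac{q^{s^2}}{|GL_s|}=\prod_{i=1}^s(1-q^{-i})^{-1}.$$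
Subtracting the same identity for $s-1$ gives $\frac{\nu_s}{|GL_s|}=\big(1-(1-q^{-s})\big)\prod_{i=1}^s(1-q^{-i})^{-1}=q^{-s}\frac{q^{s^2}}{|GL_s|}$, as claimed.

Hence
$$\frac{|\mathcal T|}{|GL_{s\ell}(\mathbb F_2)|}=\frac{\nu_s}{|GL_s(\mathbb F_q)|}=q^{-s}\prod_{i=1}^s(1-q^{-i})^{-1}\le4q^{-s},$$
because $\prod_{i\ge1}(1-2^{-i})\ge\frac12\big(1-\sum_{i\ge2}2^{-i}\big)=\frac14$. For $s=1$ the ratio is $1/(q-1)$. Now apply (c). $\square$

## 6. Structure of the primary components of large degree

Fix $D\ge1$. In this section and the next we show that, outside four events of small probability, $\Phi_\pi$ is irreducible over $\mathbb Q_2$ for every $\pi\mid\bar\varphi$ of degree $\ell>D$. There are at most $2^\ell$ irreducible $\pi$ of degree $\ell$, and $\ell>D\ge1$ means $\ell\ge2$, so $\pi\ne t$.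

**Event $\mathcal E_1$: some $\pi$ of degree $>D$ has $m_\pi\ge4$.** The aim is to force $m_\pi=2$. By Lemma 4, if $m_\pi=2s\ge4$ there is an isotropic invariant $U$ with characteristic polynomial $\pi^s$, $s\ge2$. By Lemma 5(d),
$$\Pr(\mathcal E_1)\le\sum_{\ell>D}2^\ell\sum_{s\ge2}8\cdot2^{-\ell s}\le\sum_{\ell>D}16\cdot2^{-\ell}=16\cdot2^{-D}.$$

**Event $\mathcal E_2$: some $\pi$ of degree $\ell>D$ has $\dim\ker\pi(\bar A)\ge2\ell$.** The aim is to make $\ker\pi(\bar A)$ as small as possible. It is a vector space over $\mathbb F_q=\mathbb F_2[t]/\pi$, with $t$ acting as $\bar A$. If its dimension over $\mathbb F_q$ is at least $2$, it has at least $q+1$ lines. Each line is $\mathbb F_2[\bar A]u$ for some $u$: an invariant subspace with characteristic polynomial $\pi$, isotropic by Lemma 3. The expected number of such subspaces is at most $2/(q-1)$, so by Markov's inequality having $q+1$ of them has probability at most $\frac2{(q-1)(q+1)}\le4q^{-2}$. Thus $\Pr(\mathcal E_2)\le\sum_{\ell>D}2^\ell\cdot4\cdot2^{-2\ell}=4\cdot2^{-D}$.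

Outside $\mathcal E_1\cup\mathcal E_2$, every $\pi\mid\bar\varphi$ of degree $\ell>D$ has $m_\pi=2$, and $W=\ker\pi(\bar A)$ has dimension exactly $\ell$. This $W$ is irreducible (it has no proper nonzero invariant subspace, being a line over $\mathbb F_q$), and it is isotropic by Lemma 3.

**Event $\mathcal E_3$: some isotropic invariant irreducible $W$ with $\dim W=\ell\ge2$ contains a vector of weight 2.** Such vectors would spoil Lemma 7 below, so we exclude them now. Let $n\ge3$, so that a vector $w$ of weight 2 is not $\mathbf 1$. If $w\in W$, then by irreducibility $W$ has the basis $w,\bar Aw,\dots,\bar A^{\ell-1}w$, and $\bar A^\ell w$ is one of $2^\ell$ combinations of these vectors. So there are $u_1=w,u_2,\dots,u_\ell$ spanning an isotropic subspace with $\bar Au_i=u_{i+1}$ for $i<\ell$, and $\bar Au_\ell$ one of $2^\ell$ combinations. By Lemma 5(a),(b) the probability, for given $w$ and $\ell$, is at most $2\cdot2^{e_\ell-(n-1)}\cdot2^\ell\cdot2^{-e_\ell}=2^{\ell+2-n}$. Summing over $\ell\le n/2$ and over the at most $n^2$ vectors $w$,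
$$\Pr(\mathcal E_3)\le n^2\,2^{3-n/2}\to0.$$

## 7. A quadratic form that detects reducibility

Now $\Phi_\pi\equiv\pi^2\pmod 2$ has degree $2\ell$, and we must show that it rarely splits. Reduction mod 2 alone does not decide this; information mod 4 enters, through a quadratic form.

**Definition.** For a symmetric 0/1 matrix $A$ with zero diagonal and a vector $w$ over a commutative ring, put $q_A(w)=\sum_{x<y}A_{xy}w_xw_y$.

We use it over $\mathbb F_2$ and over $\mathbb F_q$, where it depends only on $\bar A$. Expanding,
$$q_A(w+w')=q_A(w)+q_A(w')+w\cdot\bar Aw'. \tag{6}$$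
If $W\subset\mathbb F_2^n$ is isotropic and $\bar A$-invariant, the last term vanishes on $W$. So $q_A|_W$ is a linear functional, an element of $W^*$.

We recall one fact. The unramified extension of $\mathbb Q_2$ of degree $\ell$ has a ring of integers $\mathcal O$ with residue field $\mathcal O/2\mathcal O=\mathbb F_q$, and Hensel's lemma holds in it: a simple root in $\mathbb F_q$ of the reduction of a monic $f\in\mathcal O[t]$ lifts to a root in $\mathcal O$.

**Lemma 6.** Let $m_\pi=2$, $\dim\ker\pi(\bar A)=\ell\ge2$, $W=\ker\pi(\bar A)$, $T=\bar A|_W$. If $\Phi_\pi$ is reducible over $\mathbb Q_2$, then $q_A|_W=\lambda_{W,T}$, where $\lambda_{W,T}\in W^*$ depends only on $(W,T)$.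

So reducibility prescribes the whole functional $q_A|_W$. The proof compares eigenvector equations mod 4.

**Step 1: choices depending only on $(W,T)$.** We fix the data in terms of which $\lambda_{W,T}$ will be expressed. For each pair $(W,T)$ with $W$ isotropic and $T$ with irreducible characteristic polynomial $\pi$ of degree $\ell$, fix a root $\theta\in\mathbb F_q$ of $\pi$ and an eigenvector $v\in W\otimes\mathbb F_q\subset\mathbb F_q^n$ of $T$ for $\theta$. It is unique up to a scalar, since $\pi$ is separable. In the situation of the lemma $W$ is isotropic by Lemma 3, so by bilinearity $v\cdot v=0$.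

**Step 2: reducibility gives an eigenvector over $\mathcal O$.** We lift $(\theta,v)$ to characteristic $0$. By Gauss's lemma $\Phi_\pi=\alpha\beta$ with $\alpha,\beta\in\mathbb Z_2[t]$ monic and nonconstant. Since $\bar\alpha\bar\beta=\pi^2$ with neither factor constant, $\alpha\equiv\beta\equiv\pi\pmod2$. Now $\theta$ is a simple root of $\bar\alpha=\pi$, so $\alpha$ has a root $\tilde\theta\in\mathcal O$ lifting $\theta$. (Irreducibility of $\Phi_\pi$ would block this: $\theta$ is a double root of $\pi^2$.) Since $\det(\tilde\theta I-A)=\varphi(\tilde\theta)=0$, there is a nonzero kernel vector over the fraction field. Scaling by a power of $2$ we get $\tilde v\in\mathcal O^n$, not divisible by $2$, with $(\tilde\theta I-A)\tilde v=0$. Its reduction is a nonzero eigenvector of $\bar A$ for $\theta$. It is killed by $\pi(\bar A)$, so it lies in $W\otimes\mathbb F_q$ and is a scalar multiple of $v$. After multiplying $\tilde v$ by a unit of $\mathcal O$, it reduces to $v$.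

**Step 3: the equation mod 4.** We compute $q_A(v)$ from $(\theta,v)$ alone. We have
$$0=\tilde v^T(\tilde\theta I-A)\tilde v=\tilde\theta\sum_x\tilde v_x^2-2\,q_A(\tilde v). \tag{7}$$
If $\tilde v_x$ changes by $2c$, then $\tilde v_x^2$ changes by $4(c\tilde v_x+c^2)$. So $\sum_x\tilde v_x^2$ modulo $4$ depends only on $v$. It is even, because $v\cdot v=0$. Dividing (7) by $2$ and reducing,
$$q_A(v)=\theta\cdot\overline{\tfrac12\sum_x\tilde v_x^2}\in\mathbb F_q,$$
which is determined by $(\theta,v)$, i.e. by $(W,T)$.

**Step 4: from $q_A(v)$ to $q_A|_W$.** One value in $\mathbb F_q$ carries $\ell$ bits, and we unpack them. Let $(\beta_i)$ be an $\mathbb F_2$-basis of $\mathbb F_q$, and write $v=\sum_i\beta_iw_i$ with $w_i\in W$. If $\theta\beta_j=\sum_ic_{ij}\beta_i$ with $c_{ij}\in\mathbb F_2$, then comparing coefficients in $\bar Av=\theta v$ gives $Tw_i=\sum_jc_{ij}w_j$. So $\operatorname{span}(w_i)$ is a nonzero $T$-invariant subspace of the irreducible $W$, hence equals $W$, and $(w_i)_{i\le\ell}$ is a basis of $W$. By (6),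
$$q_A(v)=\sum_i\beta_i^2q_A(w_i)+\sum_{i<j}\beta_i\beta_j\,w_i\cdot\bar Aw_j=\sum_i\beta_i^2q_A(w_i),$$
since $\bar Aw_j\in W$ and $W$ is isotropic. Squaring is an $\mathbb F_2$-linear bijection of $\mathbb F_q$, so $(\beta_i^2)$ is again a basis. Thus $q_A(v)$ determines all $q_A(w_i)\in\mathbb F_2$, and with them the linear functional $q_A|_W$. For arbitrary $(W,T)$ as in Step 1, the same recipe (any lift $\tilde v$ of $v$, then the coordinates of $\theta\cdot\overline{\frac12\sum\tilde v_x^2}$ in the basis $(\beta_i^2)$) defines $\lambda_{W,T}$. $\square$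

The path satisfies the hypotheses. There $v=(1,\theta,\theta,1)$ with $\theta^2=\theta+1$, and $\frac12\sum\tilde v_x^2$ reduces to $1+\theta^2=\theta$. The lemma predicts $q_A(v)=\theta^2$, and directly $q_A(v)=\theta+\theta^2+\theta=\theta^2$.

It remains to show that $q_A|_W$, given $(W,T)$, is random enough to miss a prescribed value. The same path shows the obstacle. The vector space of alternating $4\times4$ matrices killing $W$ has dimension $\binom{2}{2}=1$ and is spanned by the 4-cycle $X$ with edges $12,13,24,34$. This $q_X$ vanishes on all of $W$: its values at $(1,0,0,1)$, $(0,1,1,0)$, $\mathbf 1$ are $0,0,4$. So here $q_A|_W$ is completely determined by $T$. The culprits are the two weight-2 vectors in $W$.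

**Lemma 7.** Let $W$ be isotropic of dimension $\ell$ without vectors of weight 2, and let $T\in\operatorname{End}W$ with $\Pr(\bar A|_W=T)>0$. Then for every $\lambda\in W^*$, $\Pr(q_A|_W=\lambda\mid\bar A|_W=T)\le2^{-\ell/2}$.

**Step 1: reduction to a subspace $R$.** We turn the probability into a dimension. Given $\bar A|_W=T$, the matrix $\bar A$ is uniform on a coset of $\mathcal A_W=\{X\text{ alternating}:XW=0\}$. On $\mathcal A_W$ the map $X\mapsto q_X|_W\in W^*$ is linear, and its image is the annihilator of
$$R=\{w\in W:\ q_X(w)=0\ \text{for all }X\in\mathcal A_W\}.$$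
So $q_A|_W$ is uniform on a coset of a space of dimension $\ell-\dim R$, and each $\lambda$ has probability at most $2^{-(\ell-\dim R)}$. We must show $\dim R\le\ell/2$.

**Step 2: elements of $R$ multiply $W^\perp$ into $W$.** We test $R$ against rank-two matrices. For $z,z'\in W^\perp$ the matrix $X=zz'^T+z'z^T$ is alternating and kills $W$. For $w\in W$,
$$q_X(w)=\sum_{x\ne y}z_xw_x\,z'_yw_y=(z\cdot w)(z'\cdot w)-\sum_xw_xz_xz'_x=(w\circ z)\cdot z',$$
using $w_x^2=w_x$ and $z\cdot w=z'\cdot w=0$. So $w\in R$ implies that $w\circ z\in W^{\perp\perp}=W$ for all $z\in W^\perp$. In other words,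
$$R\subset R':=\{w\in W:\ w\circ W^\perp\subset W\}.$$

**Step 3: $R'$ is spanned by vectors with disjoint supports.** The subspace $R'$ is closed under $\circ$, and we exploit this. Let $w,w'\in R'$. Since $w'\in W\subset W^\perp$, $w\circ w'\in W$. For $z\in W^\perp$ we have $w'\circ z\in W\subset W^\perp$, so $(w\circ w')\circ z=w\circ(w'\circ z)\in W$. Hence $w\circ w'\in R'$.

Let $a_1,\dots,a_\rho$ be the nonzero elements of $R'$ with inclusion-minimal support. If $a_i\circ a_j\ne0$, it is an element of $R'$ with support inside both supports, so by minimality $a_i=a_i\circ a_j=a_j$. Thus different $a_i$ have disjoint supports. They span $R'$: for $r\in R'$ each $a_i\circ r$ is $0$ or $a_i$, by minimality. Put $r'=r-\sum_{j:\,a_j\circ r\ne0}a_j$. Then $a_i\circ r'=0$ for every $i$: if $a_i\circ r=a_i$, the term $a_i$ is subtracted, and if $a_i\circ r=0$, nothing is. But if $r'\ne0$, some $a_i$ has support inside $\operatorname{supp}r'$, so $a_i\circ r'=a_i\ne0$, a contradiction. So $r'=0$. Hence $\dim R'=\rho$.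

**Step 4: each $a_i$ costs two dimensions of $W$.** This gives $\rho\le\ell/2$. Let $S_i=\operatorname{supp}a_i$ and $W_{S_i}=\{w\in W:\operatorname{supp}w\subset S_i\}$. Project $W^\perp$ to the coordinates in $S_i$. The orthogonal complement of this projection in $\mathbb F_2^{S_i}$ consists of the vectors supported on $S_i$ and orthogonal to $W^\perp$, that is, of $W_{S_i}$. So the projection has dimension $|S_i|-\dim W_{S_i}$. Extended by zero, it equals $a_i\circ W^\perp$, which lies in $W$ because $a_i\in R'$, hence in $W_{S_i}$. So $|S_i|-\dim W_{S_i}\le\dim W_{S_i}$, i.e. $\dim W_{S_i}\ge|S_i|/2$.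

Since $a_i\cdot a_i=0$, $|S_i|$ is even. It is not $2$, because $W$ has no vector of weight 2. So $|S_i|\ge4$ and $\dim W_{S_i}\ge2$. The sets $S_i$ are disjoint, so the sum of the $W_{S_i}$ is direct, and $2\rho\le\ell$. Thus $\dim R\le\dim R'=\rho\le\ell/2$. $\square$

**Event $\mathcal E_4$: for some $\pi$ of degree $\ell>D$ we have $m_\pi=2$, $\dim\ker\pi(\bar A)=\ell$, $W=\ker\pi(\bar A)$ contains no weight-2 vector, and $\Phi_\pi$ is reducible over $\mathbb Q_2$.** This is what is left to exclude. On $\mathcal E_4$, Lemma 6 gives a pair $(W,T)$ with $W$ isotropic of dimension $\ell$ without weight-2 vectors, $T$ irreducible, $\bar A|_W=T$ and $q_A|_W=\lambda_{W,T}$. For each pair, Lemma 7 bounds the conditional probability. For each $\pi$, the sum of $\Pr(\bar A|_W=T)$ over the pairs with characteristic polynomial $\pi$ is at most $2/(2^\ell-1)$ by Lemma 5(d), being part of an expected number. Hence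
$$\Pr(\mathcal E_4)\le\sum_{\ell>D}\sum_{(W,T)}\Pr(\bar A|_W=T)\,2^{-\ell/2}\le\sum_{\ell>D}2^\ell\cdot\frac2{2^\ell-1}\,2^{-\ell/2}\le4\sum_{\ell>D}2^{-\ell/2}\le10\cdot2^{-D/2},$$
the last step because $\sum_{\ell>D}2^{-\ell/2}=2^{-D/2}/(\sqrt2-1)$ and $4/(\sqrt2-1)<10$.

Putting this together with Section 6: outside $\mathcal E_1\cup\mathcal E_2\cup\mathcal E_3\cup\mathcal E_4$, for every $\pi\mid\bar\varphi$ of degree $>D$ the polynomial $\Phi_\pi$ is irreducible over $\mathbb Q_2$. Indeed $m_\pi=2$ and $W=\ker\pi(\bar A)$ is isotropic, irreducible and of dimension $\ell$; it has no weight-2 vector since $\mathcal E_3$ fails; and $\mathcal E_4$ fails.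

## 8. Bounded rank against the degree condition

By Lemma 2, what is left is a matrix $N=\bar A'-\bar A$ with rows in $M=\bigoplus_{\deg\pi\le D}V_\pi$. We bound $\dim M$, show that $M$ has no sparse vectors, and then use (5).

**Event $\mathcal E_5$: some $\pi$ of degree $\le D$ has $m_\pi\ge4D$.** Excluding it bounds $\dim M$ by a constant. By Lemma 4 some isotropic invariant $U$ has characteristic polynomial $\pi^s$ with $s\ge2D$; for $\pi=t$ this holds because $\dim U\ge(4D-1)/2$ and $\dim U$ is an integer. By Lemma 5(d) the probability for each $\pi$ is at most $\sum_{s\ge2D}8\cdot2^{-s}=16\cdot2^{-2D}$. There are at most $2^{D+1}$ polynomials $\pi$ of degree $\le D$, so $\Pr(\mathcal E_5)\le32\cdot2^{-D}$. Outside $\mathcal E_5$,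
$$b=\dim M=\sum_{\deg\pi\le D}m_\pi\deg\pi\le4D\cdot D\cdot2^{D+1}=8D^22^D=:L. \tag{8}$$

**Event $\mathcal E_6$: some nonzero $w\in\mathbb F_2^n$ of weight $<n/4$ lies in an $\bar A$-invariant subspace of dimension $\le L$.** Excluding it makes every nonzero row of $N$ heavy. If $w$ is such a vector, then for $k=\dim\mathbb F_2[\bar A]w$, $1\le k\le L$, the vectors $w,\bar Aw,\dots,\bar A^{k-1}w$ are independent and $\bar A^kw$ is in their span. There are at most $2^{n(k-1)}$ choices of $(\bar Aw,\dots,\bar A^{k-1}w)$ and $2^k$ choices of the combination, so by Lemma 5(a) the probability, for given $w$ and $k$, is at most $2^{n(k-1)}2^k2^{-e_k}=2^{-n+k+k(k+1)/2}$.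

The number of $w$ of weight $<n/4$ is at most $2^{0.812n}$. Indeed, with $p=\frac14$ and $j\le n/4$ we have $p^j(1-p)^{n-j}\ge p^{n/4}(1-p)^{3n/4}$, so $1=\sum_j\binom njp^j(1-p)^{n-j}\ge\big(4^{-1/4}(3/4)^{3/4}\big)^n\sum_{j\le n/4}\binom nj$, and $\log_2\big(4^{1/4}(4/3)^{3/4}\big)=2-\frac34\log_23<0.812$. Hence
$$\Pr(\mathcal E_6)\le L\,2^{-0.188n+L+L(L+1)/2}\to0\qquad\text{for fixed }D.$$

**Event $\mathcal E_7$: (5) holds for some nonzero alternating $N\in M_n(\mathbb F_2)$ of rank $\le L$ all of whose nonzero rows have weight $\ge n/4$.** There are few candidates $N$, and (5) is a strong condition for each of them. A matrix of rank $\le L$ is a product of an $n\times L$ and an $L\times n$ matrix, so there are at most $2^{2nL}$ such $N$.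

Fix $N$. Let $x_1,\dots,x_k$ be the indices of its nonzero rows and $S_i=\{y:N_{x_iy}=1\}$. By symmetry $S_i\subset\{x_1,\dots,x_k\}$; as $|S_i|\ge n/4$, also $k\ge n/4$. Let $s_i=|S_i\cap\{x_{i+1},\dots,x_k\}|$. Reveal, for $i=1,2,\dots$ in turn, the edges of $G$ from $x_i$ to $\{x_{i+1},\dots,x_k\}$. When row $i$ is processed, the terms of (5) for $x=x_i$ with $y=x_j$, $j<i$, are already known, and the remaining terms are $s_i$ fresh independent uniform signs whose sum is now prescribed. If $s_i\ge1$, the conditional probability that (5) holds at $x_i$ is at most $\binom{s_i}{\lfloor s_i/2\rfloor}2^{-s_i}\le s_i^{-1/2}$.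

The last inequality is elementary. For $s=2m$ the left side is $c=\prod_{i=1}^m\frac{2i-1}{2i}$, and $c^2(2m+1)=\prod_{i=1}^m\frac{(2i-1)(2i+1)}{(2i)^2}\le1$, so $c\le(2m+1)^{-1/2}$. For $s=2m-1$ we have $\binom{2m-1}{m-1}2^{-(2m-1)}=\binom{2m}m2^{-2m}=c$, and the same bound suffices.

Each pair $\{x_i,x_j\}$ with $N_{x_ix_j}=1$ is counted once in $\sum_is_i$ and twice in $\sum_i|S_i|$, so $\sum_is_i=\frac12\sum_i|S_i|\ge kn/8$. Let $h$ be the number of indices with $s_i\ge n/16$. Since $s_i\le n$ always, $kn/8\le hn+kn/16$, so $h\ge k/16\ge n/64$. Each of these indices contributes a factor at most $(n/16)^{-1/2}=4/\sqrt n$. So, for $n\ge16$,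
$$\Pr(\mathcal E_7)\le2^{2nL}\,(4/\sqrt n)^{n/64}\to0\qquad\text{for fixed }D.$$

**Proof of Theorem 1.** Suppose none of $\mathcal E_1,\dots,\mathcal E_7$ occurs, and let $A'$ be as in Theorem 1. By Section 7 the hypothesis of Lemma 2 holds, so $N=\bar A'-\bar A$ has rank $\le b\le L$ by (8), with rows in the invariant subspace $M$ of dimension $\le L$. It is alternating, because $A$ and $A'$ are symmetric with zero diagonal. Since $\mathcal E_6$ fails, all nonzero rows of $N$ have weight $\ge n/4$. Since (5) holds and $\mathcal E_7$ fails, $N=0$, that is, $A'=A$. Hence for every fixed $D$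
$$\limsup_{n\to\infty}\Pr(\text{conclusion fails})\le(16+4+32)\,2^{-D}+10\cdot2^{-D/2}.$$
The left side does not depend on $D$. Letting $D\to\infty$ proves Theorem 1, and so almost all graphs are identified by $\mathrm{EA}$. $\blacksquare$

## 9. Rate, two graphs on 16 vertices, twins, and signed graphs

Part (4) of Theorem 2 was proved in Sections 3 and 4. We prove the other parts.

**Part (1), the rate.** All bounds above hold for each $n\ge16$ and each $D$, so we may let $D$ grow with $n$. For large $n$ let $D=D(n)$ be maximal with $L=8D^22^D\le\frac1{400}\log_2n$. The bounds for $\mathcal E_3$ and $\mathcal E_6$ are $2^{-\Omega(n)}$, since $L^2=O(\log^2n)$. The bound for $\mathcal E_7$ is at most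
$$2^{\,n\left(\frac1{200}\log_2n-\frac1{128}\log_2n+\frac1{32}\right)}=2^{-\Omega(n\log n)}.$$
By the choice of $D$, $2^D\le\log_2n$, so $D+1\le2\log_2\log_2n$ for large $n$. Maximality gives $8(D+1)^22^{D+1}>\frac1{400}\log_2n$, hence $2^D\ge c\log n/(\log\log n)^2$ with a constant $c>0$. The bounds for $\mathcal E_1,\mathcal E_2,\mathcal E_4,\mathcal E_5$ add up to $O(2^{-D/2})=O(\log\log n/\sqrt{\log n})$.

**Part (1), graphs that are not identified.** We need one pair of non-isomorphic graphs with equal $\mathrm{EA}$, and then attach it to everything. Let $R$ be the $4\times4$ rook graph: its vertices are the cells of a $4\times4$ board, adjacent when they share a row or a column. Let $S$ be the Shrikhande graph: its vertices are the elements of $\mathbb Z_4\times\mathbb Z_4$ (here $\mathbb Z_4$ means integers mod $4$), adjacent when they differ by an element of $C=\{\pm(1,0),\pm(0,1),\pm(1,1)\}$.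

Both are strongly regular with parameters $(16,6,2,2)$: 16 vertices, degree $6$, and any two distinct vertices have exactly $2$ common neighbors. For $R$, two cells in a line have as common neighbors the other two cells of that line, and two cells in general position have the two other corners of their rectangle. For $S$, compare $0$ with a vertex $d\ne0$.

- The six neighbors of $0$, in the order $(1,0),(1,1),(0,1),(-1,0),(-1,-1),(0,-1)$, form a hexagon: cyclically consecutive ones differ by an element of $C$, and other pairs differ by $\pm(1,-1)$, $\pm(1,2)$, $\pm(2,1)$, $(2,0)$, $(0,2)$ or $(2,2)$, none of which is in $C$. So each $d\in C$ has exactly two common neighbors with $0$.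
- The nine remaining $d$ are exactly these differences. The common neighbors of $0$ and $d$ are the $c\in C$ with $d-c\in C$. They are $\pm(1,0)$ for $(2,0)$, $\pm(0,1)$ for $(0,2)$, $\pm(1,1)$ for $(2,2)$, the pair $(1,0),(0,-1)$ for $(1,-1)$, the pair $(1,1),(0,1)$ for $(1,2)$, the pair $(1,1),(1,0)$ for $(2,1)$, and the negatives of the last three pairs for the negatives of the last three $d$. This makes $9\cdot2=18$ solutions, and there are no others: the $36$ ordered pairs from $C$ have $6$ sums equal to $0$, $6\cdot2=12$ sums in $C$ by the hexagon, and so $18$ sums elsewhere.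

The neighborhood of a vertex is $2K_3$ in $R$ and $C_6$ in $S$, so $R\not\cong S$. In both graphs $A^2=6I+2(J-I)=4I+2J$ and $AJ=6J$. So every power $A^k$ is a combination of $I,A,J$ with coefficients that are the same for $R$ and $S$, and it has the same constant diagonal for both. Equal traces of all powers give equal spectra. Each $P_i$ is a polynomial in $A$ determined by the spectrum, so its diagonal is the same constant in both graphs.

The spectral projections of a disjoint union are direct sums of those of the parts (with $0$ for a part that lacks the eigenvalue). So $\mathrm{EA}(R\sqcup G')=\mathrm{EA}(S\sqcup G')$ for every graph $G'$. The two unions are not isomorphic: $R$ and $S$ are connected, and canceling the components of $G'$ from the multisets of components would leave $R\cong S$. Placing the fixed labeled graph $R$ on the first $16$ vertices as a union of components, and an arbitrary $G'$ on the others, we get $2^{\binom{n-16}2}$ labeled graphs that are not identified. Since $\binom n2-\binom{n-16}2=16n-136$, this is a fraction $2^{136-16n}$. $\square$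

**Part (2).** We show that equal sequences produce twins, which are rare. Let the conclusion of Theorem 1 hold for $G$, and let $x\ne y$ with $P_*(x,x)=P_*(y,y)$. For the transposition matrix $\tau=(x\,y)$, the graph with adjacency matrix $\tau A\tau$ has the same spectrum. Its projections are $\tau P_i\tau$, whose diagonals are those of $P_i$ with the equal entries at $x$ and $y$ exchanged. So it has the same labeled sequences, and $\tau A\tau=A$. Thus $x,y$ are twins: $A(x,z)=A(y,z)$ for all $z\ne x,y$. Twins exist with probability at most $\binom n22^{-(n-2)}\to0$. So with probability $\to1$ the sequences are pairwise distinct. If $\mathrm{EA}(H)=\mathrm{EA}(G)$, then $H\cong G$. Every isomorphism preserves angle sequences, so it must send $x$ to the only vertex of $H$ with the sequence $P_*(x,x)$. $\square$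

**Part (3).** We first find $|A'|$, the matrix of absolute values, and then the signs. Suppose that $\mathcal E_1,\dots,\mathcal E_7$ fail and that $G$ is connected. Disconnection has probability at most
$$\sum_{1\le j\le n/2}\binom nj2^{-j(n-j)}\le\sum_{j\ge1}\big(n2^{-n/2}\big)^j\to0,$$
so, as for Theorem 1, these assumptions hold with probability at least $1-52\cdot2^{-D}-10\cdot2^{-D/2}-o(1)$ for each fixed $D$. Since the statement to be proved does not involve $D$, it then holds with probability $\to1$.

Let $A'$ be a signed graph with the same spectrum and labeled sequences. It is a symmetric integer matrix, so Lemmas 1 and 2 apply. Here $N=\bar A'-\bar A=\overline{|A'|}-\bar A$ is alternating. The matrix $|A'|$ has row sums $\sum_yA'(x,y)^2=(A'^2)(x,x)=\sum_i\mu_i^2P_i(x,x)=\deg_G(x)$. So (5) holds, by the computation that led to it with $|A'|$ in place of $A'$. As in the proof of Theorem 1, $N=0$, that is, $|A'|=A$.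

Let $z$ be a unit eigenvector of $A'$ for its largest eigenvalue $\mu_1$, and $|z|$ the vector of absolute values. Then
$$\mu_1=z^TA'z\le|z|^TA|z|\le\mu_1,$$
because $\mu_1$ is also the largest eigenvalue of $A$. So $|z|$ attains the maximum of the Rayleigh quotient and is an eigenvector of $A$ for $\mu_1$. It is positive: if $|z|_x=0$, then the eigenvector equation at $x$ makes $|z|$ vanish at all neighbors of $x$, hence everywhere by connectedness. Equality in the first inequality holds term by term, $A'(x,y)z_xz_y=A(x,y)|z_x||z_y|$, so
$$A'(x,y)=\operatorname{sgn}(z_x)\,A(x,y)\,\operatorname{sgn}(z_y).$$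
Thus $A'=SAS$ with $S=\operatorname{diag}(\operatorname{sgn}z_x)$. Conversely, for every diagonal $\pm1$ matrix $S$, the matrix $SAS$ is a signed graph with the same spectrum, and its projections $SP_iS$ have the same diagonals as the $P_i$. $\blacksquare$
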